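\title{Hom complexes of complements of even cycles are connected sums of products of spheres}

\begin{abstract}
For $s>r\ge 2$ we show that the Hom complex $\operatorname{Hom}(\overline C_{2r},K_s)$ of $s$-colorings of the complement of the $2r$-cycle is PL homeomorphic to the connected sum of $f(r,s)$ copies of $S^{s-r}\times S^{s-r}$, where $f(r,s)$ is the number of spheres in the wedge $\operatorname{Hom}(K_r,K_s)\simeq\bigvee S^{s-r}$. This settles a problem posed by Csorba and Lutz. We exhibit the complex as the boundary of a compact PL manifold of dimension $2(s-r)+1$ that collapses onto a copy of $\operatorname{Hom}(K_r,K_s)$, and we show that this manifold is a standard handlebody. The same construction describes the Hom complexes of complements of odd cycles and of odd paths.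
\end{abstract}

\section{Introduction}\label{sec:intro}

For a finite set $S$ let $\Delta^S=\{z\in\mathbb R^S_{\ge0}:\sum_{a}z_a=1\}$ be the simplex with vertex set $S$. Let $G$ and $H$ be finite simple graphs. Lov\'asz's \emph{Hom complex} $\operatorname{Hom}(G,H)$ is the subcomplex of $\prod_{v\in V(G)}\Delta^{V(H)}$ whose cells are the products $\prod_{v}\Delta^{\eta(v)}$, where $\eta$ runs over the maps $V(G)\to 2^{V(H)}\setminus\{\emptyset\}$ such that $\{a,b\}$ is an edge of $H$ whenever $a\in\eta(x)$, $b\in\eta(y)$ and $\{x,y\}$ is an edge of $G$. The faces of the cell $\eta$ are the cells $\tau$ with $\emptyset\ne\tau(v)\subseteq\eta(v)$ for all $v$.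

We take $H=K_s$, the complete graph on the set $[s]=\{1,\dots,s\}$ of \emph{colors}. The condition on $\eta$ then says that $\eta(x)\cap\eta(y)=\emptyset$ for every edge $\{x,y\}$ of $G$. The vertices of $\operatorname{Hom}(G,K_s)$ are the proper $s$-colorings of $G$, an edge joins two colorings that differ at one vertex, and a cell $\eta$ is a family of colorings in which the color of each vertex $v$ may be chosen freely from the list $\eta(v)$. Its dimension is $\sum_v|\eta(v)|-|V(G)|$. The complex measures how colorings can be deformed into one another.

For $G=K_r$ the lists are pairwise disjoint, so the dimension is at most $s-r$. Babson and Kozlov showed that for $s\ge r$ the complex $\operatorname{Hom}(K_r,K_s)$ is homotopy equivalent to a wedge of $(s-r)$-dimensional spheres. Let $f(r,s)$ be the number of these spheres; for example, $f(r,r+1)=r!\,\frac{r^2-r-2}{2}+1$. For $r=2$ the complex is itself a sphere: a point is a pair $(a,b)$ of points of $\Delta^{[s]}$ with disjoint supports, and $(a,b)\mapsto a-b$ maps it bijectively onto $\{z\in\mathbb R^s:\sum z_c=0,\ \sum|z_c|=2\}$, the boundary of a convex polytope of dimension $s-1$. Thus $\operatorname{Hom}(K_2,K_s)\cong S^{s-2}$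 and $f(2,s)=1$.

Let $\overline C_n$ be the complement of the $n$-cycle: its vertex set is $\mathbb Z/n$, and $i\ne j$ are adjacent if and only if $j\ne i\pm1$. The problem, posed by Csorba and Lutz \cite{CL}, is the following.

\begin{quote}
For $s>r\ge2$, is $\operatorname{Hom}(\overline C_{2r},K_s)$ homeomorphic to the connected sum of $f(r,s)$ copies of $S^{s-r}\times S^{s-r}$?
\end{quote}

Throughout the paper $s>r\ge2$ and $m=s-r\ge1$. Here is why one would guess that the answer is yes. In $\overline C_{2r}$ a color can be offered to at most two vertices, so the complex has dimension at most $2s-2r=2m$. Deleting a vertex leaves $\overline P_{2r-1}$, the complement of the path $1,2,\dots,2r-1$, whose complex has dimension at most $2s-(2r-1)=2m+1$. This complex contains a copy of $\operatorname{Hom}(K_r,K_s)$: give the vertices $2i-1$ and $2i$ the same color. If the complex of the path is a $(2m+1)$-manifold that deforms onto this copy, then it is a thickening of a wedge of $f(r,s)$ spheres $S^m$. The simplest such thickening is the boundary connected sum of copies of $S^m\times D^{m+1}$, and its boundary, of dimension $2m$, is the connected sum in the problem. For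 $r=2$ all of this can be seen directly, since the Hom complex of a disjoint union of graphs is the product of their Hom complexes. The graph $\overline C_4$ consists of two disjoint edges, so its complex is $S^m\times S^m$; the graph $\overline P_3$ is an edge and an isolated vertex, so its complex is $S^m\times\Delta^{[s]}\cong S^m\times D^{m+1}$. For $r\ge3$ the graph $\overline C_{2r}$ is connected and no such product decomposition is available.

Let $\operatorname{Surj}(a,b)$ be the number of surjections $[a]\to[b]$.

\begin{theorem}\label{thm:main}
The complex $\operatorname{Hom}(\overline C_{2r},K_s)$ is PL homeomorphic to $\#_{f(r,s)}(S^m\times S^m)$. More precisely, it is the boundary of a compact PL $(2m+1)$-manifold $V$. For $m\ge2$, $V$ is PL homeomorphic to the boundary connected sum of $f(r,s)$ copies of $S^m\times D^{m+1}$; for $m=1$ it is the orientable $3$-dimensional handlebody of genus $f(r,s)$. Moreover,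
\[
f(r,s)=\sum_{k=1}^{r-1}k\cdot\operatorname{Surj}(s-r+k,\,k)\ \ge 1 .
\]
\end{theorem}

For instance $f(3,4)=1+2\cdot\operatorname{Surj}(3,2)=13$, so $\operatorname{Hom}(\overline C_6,K_4)$ is the orientable surface of genus $13$. Two further results, not needed for Theorem~\ref{thm:main}, come from the same construction. A space is $(-1)$-connected if it is nonempty.

\begin{theorem}\label{thm:odd}
The complex $\operatorname{Hom}(\overline C_{2r+1},K_s)$ is the boundary of a compact PL $2m$-manifold consisting of a ball with $f(r,s)$ handles of index $m$ attached. This manifold times $I^{2r}$ embeds PL in codimension $0$ in $\mathbb R^{2s}$. In particular, $\operatorname{Hom}(\overline C_{2r+1},K_s)$ is $(m-2)$-connected.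
\end{theorem}

\begin{theorem}\label{thm:path}
The complex $\operatorname{Hom}(\overline P_{2r-1},K_s)$ is PL homeomorphic to the manifold $V$ of Theorem~\ref{thm:main}.
\end{theorem}

The proof has a combinatorial half and a topological half. In the first (Sections~\ref{sec:model}--\ref{sec:words}) we construct $V$, embed $V\times I^{k}$ in codimension $0$ in $\mathbb R^{2s}$ for a suitable $k$, and collapse $V$ onto a collapsible complex with $f(r,s)$ cells of dimension $m$ attached. In the second (Sections~\ref{sec:handles} and~\ref{sec:standard}) nothing else about $V$ is used: these properties force it to be the standard handlebody. Section~\ref{sec:supp} treats odd cycles and paths.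

\section{The smallest case: $\overline C_4$ and three colors}\label{sec:example}

Let $r=2$ and $s=3$, so that $m=1$ and $f=1$. The edges of $\overline C_4$ are $\{0,2\}$ and $\{1,3\}$. A point of $M=\operatorname{Hom}(\overline C_4,K_3)$ is a quadruple $x(0),\dots,x(3)$ of points of $\Delta^{[3]}$ such that $x(0),x(2)$ have disjoint supports and $x(1),x(3)$ have disjoint supports. The complex $\operatorname{Hom}(K_2,K_3)$ is the hexagon with vertices $(1,2),(1,3),(2,3),(2,1),(3,1),(3,2)$ in cyclic order, consecutive colorings differing at one vertex, and $M$ is the product of two hexagons.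

To fill this torus, keep all support conditions but relax the equation at the vertex $0$: let $x(0)$ be any vector in $\mathbb R^3_{\ge0}$ with coordinate sum $y\le1$. The resulting space is $V=\operatorname{Hom}(K_2,K_3)\times Q$, where the first factor records $(x(1),x(3))$ and $Q$ is the space of pairs $(x(0),x(2))$. With $e_1,e_2,e_3$ the unit vectors and $\{a,b,c\}=\{1,2,3\}$, the maximal cells of $Q$ are the triangle $\{0\}\times\Delta^{[3]}$, the three rectangles $[0,e_c]\times[e_a,e_b]$, and the three triangles $\operatorname{conv}(0,e_b,e_c)\times\{e_a\}$. They fit together to a disk whose boundary is the hexagon $\{y=1\}$; see Figure~\ref{fig:disk}. So $V$ is a solid torus with $\partial V=M$.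

\begin{figure}[ht]
\centering
\begin{tikzpicture}[scale=1.05]
\fill[gray!25] (0,1.155)--(-1,-0.577)--(1,-0.577)--cycle;
\draw (0,1.155)--(-1,-0.577)--(1,-0.577)--cycle;
\draw (-1.039,1.755)--(0,1.155)--(1.039,1.755);
\draw (-2.039,0.023)--(-1,-0.577)--(-1,-1.777);
\draw (2.039,0.023)--(1,-0.577)--(1,-1.777);
\draw[very thick] (-1,-1.777)--(1,-1.777)--(2.039,0.023)--(1.039,1.755)--(-1.039,1.755)--(-2.039,0.023)--cycle;
\node[below left] at (-1,-1.777) {$(1,2)$};
\node[below right] at (1,-1.777) {$(1,3)$};
\node[right] at (2.039,0.023) {$(2,3)$};
\node[above right] at (1.039,1.755) {$(2,1)$};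
\node[above left] at (-1.039,1.755) {$(3,1)$};
\node[left] at (-2.039,0.023) {$(3,2)$};
\node at (0,0) {$y=0$};
\end{tikzpicture}
\caption{The disk $Q$ of pairs $(x(0),x(2))$ of vectors in $\mathbb R^3_{\ge0}$ with disjoint supports, where $x(2)$ has coordinate sum $1$ and $x(0)$ has coordinate sum $y\le1$. The shaded triangle is the locus $y=0$. The bold hexagon is the locus $y=1$, a copy of $\operatorname{Hom}(K_2,K_3)$; the label $(c,a)$ marks the point $(e_c,e_a)$.}
\label{fig:disk}
\end{figure}

Now push $Q$ in from its boundary. Each of the six outer $2$-cells is removed through its edge on the hexagon, and then each of the six remaining segments $[0,e_c]\times\{e_a\}$ is removed through its endpoint on the hexagon. What remains is the triangle $y=0$. In $V$ this leaves $W=\operatorname{Hom}(K_2,K_3)\times\Delta^{[3]}=\operatorname{Hom}(\overline P_3,K_3)$. Inside $W$ lies the circle $X=\{x(2)=x(1)\}$, a copy of $\operatorname{Hom}(K_2,K_3)$, and sliding $x(2)$ along a straight line to $x(1)$ retracts $W$ onto $X$. Finally $X$ is an arc with one more edge attached, so $V$, a thickening of $X$, is a ball with one handle of index $1$.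

All of these steps carry over to general $r$ and $s$. One thing does not: a $3$-ball with one $1$-handle is either a solid torus or a solid Klein bottle, and here the product structure decided which. In general the handles might be twisted, and different handles might be linked with each other. Excluding this is the task of Section~\ref{sec:standard}.

\section{Tools from PL topology}\label{sec:tools}

All manifolds, balls, spheres, embeddings and homeomorphisms are PL, and $\cong$ means PL homeomorphic. A polyhedron is a $q$-manifold if each point has a neighborhood homeomorphic to an open subset of $\mathbb R^{q-1}\times[0,\infty)$. We put $I=[-1,1]$, $D^k=I^k$ and $S^{k-1}=\partial D^k$. A \emph{polyhedral complex} is a finite set of convex polytopes, called cells, that is closed under taking faces and in which two cells meet in a common face or not at all. A \emph{facet} of a cell is a face of codimension one.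

\subsection*{Collapses, neighborhoods, handles}
A compact polyhedron $X$ has an \emph{elementary collapse} onto a subpolyhedron $Y$ if $X=Y\cup E$ with $E$ a $k$-ball and $E\cap Y$ a $(k-1)$-ball in $\partial E$. We write $X\searrow Y$ if $Y$ is reached by finitely many elementary collapses; then $Y$ is a deformation retract of $X$. We call $X$ \emph{collapsible} if it collapses to a point.

Let $X$ be a compact polyhedron in the interior of a $q$-manifold $Q$. A \emph{regular neighborhood} of $X$ in $Q$ is a compact $q$-manifold $N\subset\operatorname{int}Q$ with $X\subset\operatorname{int}N$ and $N\searrow X$; by \cite[Ch.~3]{RS} this agrees with the definition through derived subdivisions.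

A \emph{handle of index $j$} on a $q$-manifold $Q$ is a copy of $D^j\times D^{q-j}$ glued to $Q$ by an embedding $\phi\colon\partial D^j\times D^{q-j}\to\partial Q$. We call $D^j\times0$ its \emph{core}, $\phi(\partial D^j\times0)$ its \emph{attaching sphere} and the image of $\phi$ its \emph{attaching tube}. We use the following facts.

\begin{itemize}
\item[(P1)] \emph{Balls and collars} \cite{RS}. The closure of the complement of a $q$-ball in a $q$-sphere is a $q$-ball. The union of two $q$-balls that meet in a $(q-1)$-ball contained in both boundaries is a $q$-ball. A homeomorphism between the boundaries of two balls extends, by coning, to the balls. The boundary of a manifold has a collar.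
\item[(P2)] \emph{Regular neighborhoods} \cite[Ch.~3]{RS}. They exist inside every neighborhood of $X$. Any two are carried onto each other by a homeomorphism of $Q$ that fixes $X$. A regular neighborhood of a collapsible polyhedron is a ball.
\item[(P3)] \emph{Annulus theorem} \cite[Ch.~3]{RS}. If $E\subset\operatorname{int}E'$ are $q$-balls, then $\overline{E'\setminus E}\cong S^{q-1}\times I$, with $\partial E'$ corresponding to $S^{q-1}\times1$.
\item[(P4)] \emph{Disk theorem} \cite[Ch.~3]{RS}. Let $Q$ be a connected compact $q$-manifold, $h_1,h_2\colon D^q\to\operatorname{int}Q$ embeddings, and $\rho$ the reflection of $D^q$ in the first coordinate. There is a homeomorphism $g$ of $Q$, fixing $\partial Q$ and isotopic to the identity, with $gh_1=h_2$ or $gh_1=h_2\rho$. In particular $g$ carries the ball $h_1(D^q)$ onto the ball $h_2(D^q)$.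
\item[(P5)] \emph{Handles of a triangulation} \cite[Ch.~6]{RS}. Let $\mathcal K$ triangulate a compact $q$-manifold $Q$. For a simplex $\sigma$ let $h(\sigma)$ be the closed star of its barycenter in the second barycentric subdivision $\mathcal K''$. The sets $h(\sigma)$ have disjoint interiors, and $h(\sigma)\cap h(\tau)\ne\emptyset$ if and only if one of $\sigma,\tau$ is a face of the other. If $\sigma$ is a $j$-simplex in $\operatorname{int}Q$, then the pair $\bigl(h(\sigma),\,h(\sigma)\cap\bigcup_{\tau<\sigma}h(\tau)\bigr)$ is homeomorphic to $(D^j\times D^{q-j},\partial D^j\times D^{q-j})$. If $\mathcal L$ is a subcomplex and no simplex of $\mathcal K$ meets both $|\mathcal L|$ and $\partial Q$, then $\bigcup_{\sigma\in\mathcal L}h(\sigma)$ is a regular neighborhood of $|\mathcal L|$.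
\item[(Z)] \emph{Zeeman's unknotting theorem.} If $q-m\ge3$, every $m$-sphere $\Sigma\subset S^q$ is unknotted: the pair $(S^q,\Sigma)$ is homeomorphic to $(\partial D^{q+1},\partial D^{m+1}\times0)$.
\item[(H)] \emph{Hudson's theorem} \cite{Hudson}. Let $q-m\ge3$, let $N$ be a closed $(2m-q+1)$-connected $m$-manifold and $Q$ a $(2m-q+2)$-connected $q$-manifold. Then homotopic embeddings $N\to\operatorname{int}Q$ are ambient isotopic.
\end{itemize}

\subsection*{Sums}
Let $N_1,\dots,N_f$ be compact connected $q$-manifolds with connected boundary. Their \emph{boundary connected sum} is obtained from a $q$-ball $B_0$ by gluing each $N_i$ to $B_0$, identifying a $(q-1)$-ball in $\partial N_i$ with a $(q-1)$-ball $F_i\subset\partial B_0$, the $F_i$ being disjoint. Its boundary is obtained from $\partial B_0$ and the $\partial N_i$ by the same identifications and deletion of the open balls $\operatorname{int}F_i$; this is the \emph{connected sum} of the $\partial N_i$. By (P4), and because a homeomorphism of $\partial N_i$ isotopic to the identity extends over $N_i$ through a collar, both sums depend only on the orientation behavior of the identifications. They do not depend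 on any choice if each $N_i$ has an orientation-reversing homeomorphism, as $S^m\times D^{m+1}$ does: reflect the first factor. The \emph{orientable handlebody of genus $f$} is a $3$-ball with $f$ handles of index $1$ attached so that the result is orientable.

\subsection*{Matchings}
All our collapses come from one combinatorial device. A \emph{matching} in a polyhedral complex is a set of disjoint pairs $(\tau,\mu(\tau))$ with $\tau$ a facet of $\mu(\tau)$; we call $\tau$ a \emph{lower} and $\mu(\tau)$ an \emph{upper} cell, and unmatched cells \emph{critical}. A \emph{cycle} is a sequence of lower cells $\tau_1,\dots,\tau_k,\tau_{k+1}=\tau_1$ in which $\tau_{j+1}\ne\tau_j$ is a facet of $\mu(\tau_j)$ for each $j$. A matching without cycles is \emph{acyclic}. We call a matching \emph{conical} if no facet of $\mu(\tau)$ other than $\tau$ is a lower cell; a conical matching is acyclic, since no step $\tau_j\to\tau_{j+1}$ exists. When $L$ is a single vertex, the next lemma is Forman's collapsibility criterion.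

\begin{lemma}\label{lem:matching}
Let $K$ be a polyhedral complex with an acyclic matching whose critical cells form a subcomplex $L$. Then $|K|\searrow|L|$.
\end{lemma}

\begin{proof}
Suppose $K\ne L$, and let $k$ be the largest dimension of an upper cell. Some lower cell $\tau$ of dimension $k-1$ is not a facet of $\mu(\tau')$ for any $\tau'\ne\tau$; otherwise we could pass from $\tau$ to $\tau'$ indefinitely within a finite set and would find a cycle. A cell that properly contains $\tau$ is not in $L$, so it is matched; its dimension is at least $k$, so it is an upper cell of dimension $k$ with facet $\tau$, and hence equals $\sigma=\mu(\tau)$. Therefore $K_1=K\setminus\{\tau,\sigma\}$ is a subcomplex, and $\sigma\cap|K_1|=\overline{\partial\sigma\setminus\tau}$ is a $(k-1)$-ball by (P1). So $|K|\searrow|K_1|$, and we induct on the number of pairs.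
\end{proof}

\begin{lemma}\label{lem:cone}
Let $b*K$ be the simplicial cone over a simplicial complex $K$, let $L\subseteq K$ be a subcomplex (with $b*\emptyset=\{b\}$), and let $Y_0\subseteq Y$ be compact polyhedra. Then
\[
Y\times|b*K|\ \searrow\ \bigl(Y\times|b*L|\bigr)\cup\bigl(Y_0\times|b*K|\bigr).
\]
In particular: cones collapse to subcones and are collapsible; $Y\times I\searrow Y\times1$; $Y\times D^k\searrow Y\times0$; and a handle collapses to the union of its core and its attaching tube.
\end{lemma}

\begin{proof}
Triangulate $Y$ with $Y_0$ a subcomplex. For simplices $\rho$ of $Y$ not in $Y_0$ and $\tau\in K\setminus L$, match $\rho\times\tau$ with $\rho\times(b*\tau)$. The critical cells are those of the right side. Every other facet of $\rho\times(b*\tau)$ has a second factor containing $b$, so the matching is conical and Lemma~\ref{lem:matching} applies. For the special cases take $Y$ a point; $I=1*\{-1\}$; $D^k=0*\partial D^k$; and $(Y,Y_0)=(D^j,\partial D^j)$.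
\end{proof}

\section{The geometric model}\label{sec:model}

From here to Section~\ref{sec:handles} we treat both parities at once: $n\in\{2r,2r+1\}$ and $G=\overline C_n$. Write a point of $\prod_{v}\Delta^{[s]}$ as an array $x=(x_c(v))$ with a \emph{row} $x_c\in\mathbb R^{\mathbb Z/n}$ for each color $c$ and a \emph{column} $x(v)\in\mathbb R^s$ for each vertex $v$. The definition of the Hom complex looks at columns. The structure becomes visible when one looks at rows. The point $x$ lies in the interior of the cell $\eta(v)=\operatorname{supp}x(v)$, and this is a cell of $\operatorname{Hom}(G,K_s)$ if and only if no color is offered to two adjacent vertices, that is, if and only if every row lies in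
\[
\Pi=\{z\in\mathbb R^{\mathbb Z/n}_{\ge0}:\operatorname{supp}z\text{ is independent in }G\}.
\]
Hence
\[
\operatorname{Hom}(G,K_s)=\Bigl\{x\in\Pi^s:\ \sum_cx_c(v)=1\text{ for all }v\in\mathbb Z/n\Bigr\}.
\]
The independent sets of $G$ are the cliques of $C_n$. Since $r\ge2$ we have $n\ge4$, the cycle $C_n$ has no triangle, and the cliques are $\emptyset$, $\{i\}$ and $\{i,i+1\}$. So $\Pi$ is a union of $n$ quadrants $\mathbb R_{\ge0}e_i+\mathbb R_{\ge0}e_{i+1}$ glued cyclically along rays: it is a plane. We fix a homeomorphism $\kappa\colon\Pi\to\mathbb R^2$, linear on each quadrant, with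
\[
\kappa(e_1)=(1,0),\qquad\kappa(e_{n-1})=(-1,0),\qquad\kappa(e_0)=(0,-1),
\]
and with $\kappa(e_2),\dots,\kappa(e_{n-2})$ unit vectors in counterclockwise order in the open upper half-plane. There is at least one of these, so consecutive vectors make an angle less than $\pi$ and $\kappa$ is bijective.

Thus $\operatorname{Hom}(G,K_s)$ is cut out of $\Pi^s\cong\mathbb R^{2s}$ by $n$ equations. As in Section~\ref{sec:example} we drop the equation at the vertex $0$ and regard its left side $y(x)=\sum_cx_c(0)$ as a height function:
\[
\mathcal V=\Bigl\{x\in\Pi^s:\ \sum_cx_c(v)=1\text{ for all }v\ne0\Bigr\},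
\]
\[
V=\{x\in\mathcal V:y\le1\},\qquad M=\{x\in\mathcal V:y=1\},\qquad W=\{x\in\mathcal V:y=0\}.
\]
Then $M=\operatorname{Hom}(G,K_s)$ and $W=\operatorname{Hom}(G-0,K_s)$, where $G-0$ is the complement of the path $1,2,\dots,n-1$. Put $d=2s-n+1$, so that $d=2m+1$ for $n=2r$ and $d=2m$ for $n=2r+1$.

We need a PL implicit function theorem. The entries $x_c(v)$ are not linear in the chart $\kappa$, but an entry that is positive at a point can serve as a coordinate near that point, and every equation contains such an entry.

\begin{lemma}\label{lem:manifold}
The polyhedron $\mathcal V$ is a $d$-manifold without boundary, and $V$ is a compact $d$-manifold with $\partial V=M$.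
\end{lemma}

\begin{proof}
Fix $p\in\mathcal V$. For each color $c$ choose a chart of $\Pi$ around the row $p_c$.
\begin{itemize}
\item[(a)] If $\operatorname{supp}p_c=\{i,i+1\}$, use $(z(i),z(i+1))$ on the open quadrant; the other entries vanish there.
\item[(b)] If $\operatorname{supp}p_c=\{i\}$, use $(z(i),u)$ with $u=z(i+1)-z(i-1)$ on $\{z(i)>0\}$. There at most one of $z(i\pm1)$ is nonzero, so $z(i+1)=\max(u,0)$, $z(i-1)=\max(-u,0)$, and the other entries vanish.
\item[(c)] If $p_c=0$, use $\kappa$.
\end{itemize}
Call an entry $x_c(v)$ \emph{active} if $p_c(v)>0$. The $2s$ coordinates of the product chart of $\Pi^s$ are the active entries together with the \emph{passive} coordinates, namely the $u$ in (b) and the two components of $\kappa$ in (c). Every inactive entry is a PL function of passive coordinates alone.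

For each $v\ne0$ the column $p(v)$ has sum $1$, so we can choose an active entry $\xi_v=x_{c(v)}(v)$ in it. These are $n-1$ distinct coordinates; call the remaining $d$ coordinates \emph{free}. The equation for the column $v$ reads $\xi_v=1-\sum_{c\ne c(v)}x_c(v)$. Each term on the right is either an active entry of column $v$ other than $\xi_v$, which is free, or a PL function of passive coordinates, which are free. So near $p$ the set $\mathcal V$ is the graph of a PL map over an open subset of $\mathbb R^d$, and the free coordinates $t_1,\dots,t_d$ form a chart of $\mathcal V$.

Suppose $y(p)>0$. Then column $0$ has an active entry; it is free, say $t_1$. By the same reasoning $y-t_1$ is a PL function of $t_2,\dots,t_d$, so $(y,t_2,\dots,t_d)$ is again a chart. In this chart $V$ is a half-space near a point with $y(p)=1$. Points with $y(p)<1$ are interior to $V$. All entries of a point of $V$ lie in $[0,1]$ and $V$ is closed, so $V$ is compact.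
\end{proof}

The function $y$ is thus a coordinate wherever it is positive, so the topology of $V$ should be concentrated on the level $W$; Lemma~\ref{lem:VW} confirms this. First we record the property that will exclude twisting. If the $n-1$ column sums are allowed to vary in an interval, the copies of $V$ sweep out a region of $\Pi^s$. Scaling a column, $(z,t)\mapsto(2+t)z$, is not a PL map, so we replace it by a simplicial map with the same effect on faces.

\begin{lemma}\label{lem:embed}
The manifold $V\times I^{n-1}$ embeds in codimension $0$ in $\mathbb R^{2s}$.
\end{lemma}

\begin{proof}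
Let $Z=\{z\in\mathbb R^s_{\ge0}:1\le\sum z_c\le3\}$. The faces of $\Delta^{[s]}\times I$ are the products $\Delta^A\times J$ with $\emptyset\ne A\subseteq[s]$ and $J\in\{\{-1\},\{1\},I\}$. The faces of $Z$, obtained by turning some defining inequalities into equations, are the sets $Z_{A,J}=\{z\in Z:\operatorname{supp}z\subseteq A,\ \sum z_c-2\in J\}$ for the same pairs $(A,J)$. In both polytopes the faces are ordered by inclusion of pairs. Let $b_A$ be the barycenter of $\Delta^A$ and $t_J$ the midpoint of $J$. The points $(b_A,t_J)$ and $(2+t_J)b_A$ lie in the relative interiors of $\Delta^A\times J$ and $Z_{A,J}$. Subdividing both polytopes barycentrically with these points as vertices, we get two triangulations whose simplices correspond to the chains of pairs $(A,J)$, and hence a simplicial homeomorphism $\theta\colon\Delta^{[s]}\times I\to Z$ taking each face onto the corresponding face. It takes relative interiors to relative interiors, and the points in the relative interior of $Z_{A,J}$ have support $A$. Hence $\operatorname{supp}\theta(z,t)=\operatorname{supp}z$.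

Map $(x,(t_v)_{v\ne0})\in V\times I^{n-1}$ to the array with column $x(0)$ at $0$ and column $\theta(x(v),t_v)$ at $v\ne0$. Supports are unchanged, so the rows lie in $\Pi$. The map is PL, and it is injective because $\theta$ is. Composing with $\kappa^s\colon\Pi^s\to\mathbb R^{2s}$ gives an embedding of a compact manifold of dimension $d+n-1=2s$.
\end{proof}

\section{Collapsing $V$ onto $\operatorname{Hom}(K_r,K_s)$}\label{sec:collapse}

\begin{lemma}\label{lem:VW}
$V\searrow W$.
\end{lemma}

\begin{proof}
The column $x(0)$ ranges over the simplex $\{z\in\mathbb R^s_{\ge0}:\sum z_c\le1\}$ with vertices $e_1,\dots,e_s$ and $e_*=0$. The faces of the product of this simplex with $\prod_{v\ne0}\Delta^{[s]}$ are the cells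
\[
[\eta,B]=\prod_{v\ne0}\Delta^{\eta(v)}\times\operatorname{conv}(e_b:b\in B),\qquad\emptyset\ne B\subseteq[s]\cup\{*\}.
\]
Membership in $V$ depends only on supports, and subsets of independent sets are independent. So $V$ is the subcomplex of those $[\eta,B]$ for which $\eta$ is a cell of $W$ and $\{v:c\in\eta(v)\}\cup\{0\}$ is independent for all $c\in B\setminus\{*\}$. This condition does not depend on whether $*\in B$, so we may match $[\eta,A]$ with $[\eta,A\cup\{*\}]$ for $\emptyset\ne A\subseteq[s]$. The critical cells are the cells $[\eta,\{*\}]$, which form $W$. Every facet of $[\eta,A\cup\{*\}]$ other than $[\eta,A]$ has $*$ in its second entry, so the matching is conical and Lemma~\ref{lem:matching} applies.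
\end{proof}

Next we collapse $W$. In $G-0$ the neighbors $4,5,\dots$ of the vertex $2$ are also neighbors of the vertex $1$, so every color on the list of $1$ is admissible at $2$. We can therefore change the list of $2$ into that of $1$ in two monotone moves: first add $\eta(1)$ to $\eta(2)$, then delete everything else. Monotone moves on a face poset give collapses of the barycentric subdivision. For a finite poset $P$, the \emph{order complex} $\Delta(P)$ is the simplicial complex of chains of $P$; for the face poset of a polyhedral complex it is the barycentric subdivision.

\begin{lemma}\label{lem:closure}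
Let $P$ be a finite poset and $\varphi\colon P\to P$ an order-preserving map with $\varphi\varphi=\varphi$ and either $\varphi(x)\ge x$ for all $x$ or $\varphi(x)\le x$ for all $x$. Then $\Delta(P)\searrow\Delta(\varphi(P))$.
\end{lemma}

\begin{proof}
Reversing the order does not change $\Delta(P)$, so assume $\varphi(x)\ge x$. The image $\varphi(P)$ is the set of fixed points. Let $x$ be maximal in $P\setminus\varphi(P)$; then $\varphi(x)>x$. If $x'>x$, then $x'$ is fixed, so $x'=\varphi(x')\ge\varphi(x)$. If $x'<x$, then $x'<\varphi(x)$. Hence adding $\varphi(x)$ to a chain through $x$ gives a chain. Match each chain $\tau$ with $x\in\tau$, $\varphi(x)\notin\tau$ to $\tau\cup\{\varphi(x)\}$. The other facets of $\tau\cup\{\varphi(x)\}$ contain $\varphi(x)$, so the matching is conical, and the critical chains are those avoiding $x$. Thus $\Delta(P)\searrow\Delta(P\setminus\{x\})$. Since $x\notin\varphi(P)$, the map $\varphi$ restricts to $P\setminus\{x\}$ with the same fixed points, and we induct.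
\end{proof}

Let $j_0=\lfloor(n-1)/2\rfloor$, which is $r-1$ for $n=2r$ and $r$ for $n=2r+1$, and put
\[
X=\{x\in W:\ x(2i)=x(2i-1)\text{ for }1\le i\le j_0\}.
\]

\begin{lemma}\label{lem:WX}
The linear map $\pi(x)=(x(1),x(3),\dots,x(2r-1))$ is a homeomorphism of $X$ onto $\operatorname{Hom}(K_r,K_s)$, and $W\searrow X$.
\end{lemma}

\begin{proof}
In $G-0$ the vertices $i,l$ are adjacent if and only if $|i-l|\ge2$. So the odd columns of a point of $W$ have pairwise disjoint supports. Conversely, given $r$ such columns, copying column $2i-1$ to position $2i$ gives a point of $W$, because adjacent vertices lie in different blocks $\{2i-1,2i\}$. This proves the first claim.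

The face poset of $W$ is the set $\mathcal F$ of maps $\eta\colon\{1,\dots,n-1\}\to2^{[s]}\setminus\{\emptyset\}$ with $\eta(i)\cap\eta(l)=\emptyset$ for $|i-l|\ge2$. Identify $W$ with $|\Delta(\mathcal F)|$ by placing the vertex $\eta$ at the point whose column $v$ is the barycenter of $\Delta^{\eta(v)}$. For $0\le j\le j_0$ let $\mathcal F_j=\{\eta\in\mathcal F:\eta(2i)=\eta(2i-1)\text{ for }1\le i\le j\}$.

Let $1\le j\le j_0$ and $\eta\in\mathcal F_{j-1}$. We claim that $\eta(2j-1)$ is disjoint from $\eta(l)$ for every neighbor $l$ of $2j$. If $l\ge2j+2$ or $l\le2j-3$, then $l$ is also a neighbor of $2j-1$. The remaining neighbor $l=2j-2$ is not adjacent to $2j-1$, and here the earlier steps help: $\eta(2j-2)=\eta(2j-3)$, and $2j-3$ is adjacent to $2j-1$. So replacing $\eta(2j)$ by $\eta(2j)\cup\eta(2j-1)$ defines a map $\varphi\colon\mathcal F_{j-1}\to\mathcal F_{j-1}$. It is order preserving, idempotent and increasing, with image $\mathcal F'=\{\eta\in\mathcal F_{j-1}:\eta(2j-1)\subseteq\eta(2j)\}$. On $\mathcal F'$, replacing $\eta(2j)$ by its subset $\eta(2j-1)$ defines an order-preserving, idempotent, decreasing map with image $\mathcal F_j$. Lemma~\ref{lem:closure}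 gives $\Delta(\mathcal F_{j-1})\searrow\Delta(\mathcal F')\searrow\Delta(\mathcal F_j)$, and so $W\searrow|\Delta(\mathcal F_{j_0})|$.

The vertices of $\Delta(\mathcal F_{j_0})$ satisfy the linear equations defining $X$, so $|\Delta(\mathcal F_{j_0})|\subseteq X$. Restriction to the odd vertices is an isomorphism of $\mathcal F_{j_0}$ with the face poset of $\operatorname{Hom}(K_r,K_s)$, so $\pi$ maps $|\Delta(\mathcal F_{j_0})|$ onto the whole barycentric subdivision of that complex. As $\pi$ is injective on $X$, we get $|\Delta(\mathcal F_{j_0})|=X$.
\end{proof}

\section{The top cells of $\operatorname{Hom}(K_r,K_s)$}\label{sec:words}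

The homotopy type of $X$ does not determine a handle decomposition of its regular neighborhood. For that we need $X$ to be a \emph{collapsible} complex with $m$-cells attached.

\begin{lemma}\label{lem:words}
There are cells $e_1,\dots,e_\ell$ of $\operatorname{Hom}(K_r,K_s)$ of dimension $m$ such that the remaining cells form a collapsible subcomplex. Moreover $\ell=f(r,s)=\sum_{k=1}^{r-1}k\operatorname{Surj}(m+k,k)\ge1$.
\end{lemma}

\begin{proof}
In this proof we allow $r\ge1$ and keep $m=s-r\ge1$ fixed. Encode a cell $\eta$ by the word $a\in\{0,\dots,r\}^s$ with $a_c=i$ if $c\in\eta(i)$ and $a_c=0$ if the color $c$ is unused. The cells correspond to the set $\mathcal W_{r,s}$ of words containing every letter of $[r]$. A face is obtained by changing letters to $0$, the dimension is the number of nonzero letters minus $r$, and the \emph{top cells}, of dimension $m$, are the words without $0$. We construct by induction on $r$ an acyclic matching whose critical cells are one vertex and $\ell(r,s)$ top cells, where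
\begin{equation}\label{eq:rec}
\ell(1,s)=0,\qquad\ell(r,s)=\ell(r-1,s-1)+(r-1)\operatorname{Surj}(s-1,r-1).
\end{equation}
Write a word as $(a_1,u)$ and sort the words by their first letter into the classes
\begin{itemize}
\item $\mathcal R_0$, of level $0$: the words $(r,u)$ with $r\notin u$;
\item $\mathcal R_1$, of level $1$: the words $(0,u)$, and the words $(r,u)$ with $r\in u$;
\item $\mathcal S_a$ for $1\le a\le r-1$, of level $2$: the words $(a,u)$.
\end{itemize}
A face of a word in $\mathcal R_0$ lies in $\mathcal R_0$, since the only letter $r$ cannot be deleted. A face of a word in $\mathcal R_1$ begins with $0$ or $r$, so it lies in $\mathcal R_1\cup\mathcal R_0$. A face of a word in $\mathcal S_a$ begins with $a$ or $0$, so it lies in $\mathcal S_a\cup\mathcal R_1$. Thus a face lies in the same class or in a class of lower level. If we match only within classes, then along a cycle the level never increases, so it is constant and the cycle stays in one class. It suffices to exclude cycles within each class.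

\emph{The class $\mathcal R_1$.} In both types of word, $u$ ranges over the words of length $s-1$ containing every letter of $[r]$. Match $(0,u)$ with $(r,u)$; no word is left over. A facet of $(r,u)$ other than $(0,u)$ begins with $r$, so it is not a lower cell of $\mathcal R_1$, and there is no cycle.

\emph{The class $\mathcal S_a$.} Here $u$ ranges over the words of length $s-1$ containing every letter of $[r]\setminus\{a\}$; the letter $a$ is supplied by the first position, so in $u$ it may be created and deleted at will. If $u$ has a letter in $\{0,a\}$, let $p(u)$ be the first position of such a letter, and match by exchanging $0$ and $a$ there. This does not change $p(u)$, so it is a matching; the lower cells have $0$ at position $p(u)$. Let $\tau=(a,u)$ be a lower cell, $p=p(u)$, and let $\tau'=(a,u')\ne\tau$ arise from $\mu(\tau)$ by changing the letter at position $q\ne p$ to $0$. If $q>p$, then $p(u')=p$ and $u'$ has $a$ there, so $\tau'$ is an upper cell. If $q<p$, then $p(u')=q<p$. So $p$ strictly decreases at each step between lower cells, and there is no cycle. The critical words are those where $u$ avoids $0$ and $a$, that is, where $u$ is a surjection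 $[s-1]\to[r]\setminus\{a\}$. These are $\operatorname{Surj}(s-1,r-1)$ top cells.

\emph{The class $\mathcal R_0$.} For $r=1$ it consists of the vertex $(1,0,\dots,0)$, and there are no classes $\mathcal S_a$. For $r\ge2$ the map $(r,u)\mapsto u$ is an isomorphism onto $\mathcal W_{r-1,s-1}$ that preserves dimensions and top cells, and we use the matching given by induction. This proves \eqref{eq:rec}.

Let $e_1,\dots,e_\ell$ be the critical top cells. They are maximal, so the remaining cells form a subcomplex $K_0$; it contains the critical vertex because $m\ge1$. By Lemma~\ref{lem:matching}, $K_0$ is collapsible. Contracting $K_0$ shows that $\operatorname{Hom}(K_r,K_s)$ is homotopy equivalent to $\bigvee_ie_i/\partial e_i$, a wedge of $\ell$ spheres $S^m$, and comparing ranks of $H_m$ gives $\ell=f(r,s)$. In \eqref{eq:rec} the step from $r=k$ to $r=k+1$, where $s=m+k+1$, contributes $k\operatorname{Surj}(m+k,k)$. This gives the formula, and for $r\ge2$ its term $k=1$ equals $1$.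
\end{proof}

\begin{example}\label{ex:hexagon}
For the hexagon $\mathcal W_{2,3}$ the pairs are $201<211$ in $\mathcal R_0$; $012<212$ and $021<221$ in $\mathcal R_1$; $102<112$ and $120<121$ in $\mathcal S_1$. The critical cells are the vertex $210$ and the edge $122$. For $m=1$ in general, $\operatorname{Surj}(k+1,k)=\binom{k+1}2k!$, and the formula agrees with the value of $f(r,r+1)$ quoted in the introduction: both equal $1$ at $r=2$, and both increase by $r\binom{r+1}{2}r!=\frac{r!}2\bigl((r+1)(r^2+r-2)-(r^2-r-2)\bigr)$ from $r$ to $r+1$.
\end{example}

\begin{remark}\label{rem:sr}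
The hypothesis $s>r$ is what makes $K_0$ available. For $s=r$ the complex $\operatorname{Hom}(K_r,K_r)$ is a set of $r!$ points, and $\operatorname{Hom}(\overline C_{2r},K_r)$ is a set of $2\cdot r!$ points, since the color classes form one of the two perfect matchings of $C_{2r}$.
\end{remark}

\section{The handle decomposition of $V$}\label{sec:handles}

Write $f=f(r,s)$. The cells $e_i$ may share boundary faces, so their thickenings overlap. We therefore let only a small simplex in the middle of each $e_i$ carry a handle and absorb the rest of $e_i$ into the collapsible part.

\begin{proposition}\label{prop:handles}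
The manifold $V$ is homeomorphic to a $d$-ball $B$ with $f$ pairwise disjoint handles of index $m$ attached to $\partial B$.
\end{proposition}

\begin{proof}
By Lemmas~\ref{lem:VW} and~\ref{lem:WX}, $V\searrow W\searrow X$, and $X\subseteq\{y=0\}$ lies in $\operatorname{int}V=\{y<1\}$. So $V$ is a regular neighborhood of $X$ in $\mathcal V$. By Lemmas~\ref{lem:WX} and~\ref{lem:words}, $X=X_0\cup e_1\cup\dots\cup e_f$, where $X_0$ is collapsible and the $e_i$ are $m$-balls with disjoint interiors and $e_i\cap X_0=\partial e_i$.

Triangulate $V$ by a complex $\mathcal K$ in which $X_0$ and the $e_i$ are subcomplexes, and subdivide until the simplices are so small that each $\operatorname{int}e_i$ contains an $m$-simplex $\delta_i$ and no simplex meets both $X$ and $\partial V$. Let $X_1=X\setminus\bigcup_i\operatorname{int}\delta_i$. By (P3) and Lemma~\ref{lem:cone}, the annulus $\overline{e_i\setminus\delta_i}$ collapses to $\partial e_i$, and it meets the rest of $X_1$ only in $\partial e_i$. Hence $X_1\searrow X_0$, and $X_1$ is collapsible.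

With the notation of (P5) let $N=\bigcup_{\sigma\subseteq X}h(\sigma)$ and $B=\bigcup_{\sigma\subseteq X_1}h(\sigma)$. They are regular neighborhoods of $X$ and $X_1$, so $N\cong V$ and $B$ is a $d$-ball by (P2). The simplices in $X$ but not in $X_1$ are the $\delta_i$, so $N=B\cup\bigcup_ih(\delta_i)$. As $\dim X=m$, no simplex in $X$ has $\delta_i$ as a proper face. Hence the $h(\delta_i)$ are pairwise disjoint and $h(\delta_i)\cap B=h(\delta_i)\cap\bigcup_{\tau<\delta_i}h(\tau)$. This set lies in $\partial B$, because $h(\delta_i)$ and $B$ are $d$-manifolds with disjoint interiors in a $d$-manifold. By (P5), $h(\delta_i)$ is a handle of index $m$.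
\end{proof}

\section{Recognizing the standard handlebody}\label{sec:standard}

Now let $n=2r$, so $d=2m+1$, and put $k=n-1=2r-1$. The formula for $f(r,s)$ is in Lemma~\ref{lem:words}, and $\operatorname{Hom}(\overline C_{2r},K_s)=\partial V$ by Lemma~\ref{lem:manifold}. It remains to identify $V$ and its boundary.

\subsection*{The case $m=1$}
Here $V$ is a $3$-ball with $f$ handles of index $1$. An orientation-reversing loop $\gamma$ in $V$ would give the orientation-reversing loop $\gamma\times0$ in $V\times I^k$, which is impossible by Lemma~\ref{lem:embed}. So $V$ is the orientable handlebody of genus $f$. Its boundary is a $2$-sphere with $2f$ open disks removed and $f$ annuli added: a connected orientable closed surface of Euler characteristic $2-2f$. By the classification of surfaces $\partial V\cong\#_f(S^1\times S^1)$.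

\medskip
For the rest of this section $m\ge2$. Write $V=B\cup h_1\cup\dots\cup h_f$ with $h_i=D^m\times D^{m+1}$, and let $T_i\cong S^{m-1}\times D^{m+1}$ and $S_i\cong S^{m-1}$ be the attaching tube and sphere of $h_i$ in $\partial B\cong S^{2m}$. We separate the handles from one another, and then identify a ball with one handle.

\subsection*{Unlinking}
A cone over $S_i$ has dimension $m$, and in general position it misses the other spheres, since $m+(m-1)<2m$. Its regular neighborhood is a ball containing $S_i$. But two such cones have complementary dimensions and may cross, so these balls need not be disjoint. The remedy is to shrink the spheres one at a time toward the apexes of their cones: a sphere that has been moved into a small ball around its apex is out of the way of all later cones.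

\begin{lemma}\label{lem:unlink}
There are pairwise disjoint $2m$-balls $E_1,\dots,E_f\subset\partial B$ with $T_i\subset\operatorname{int}E_i$.
\end{lemma}

\begin{proof}
Let $L=\bigcup_iS_i$. Removing from $\partial B$ the interior of a small $2m$-ball disjoint from $L$ leaves a ball by (P1). Identify it with the cube $D^{2m}$, so that $L\subset\operatorname{int}D^{2m}$, and triangulate $L$ by linear simplices, of dimension at most $m-1$.

\emph{Step 1: cones.} Choose points $a_1,\dots,a_f\in\operatorname{int}D^{2m}$ successively, and let $\Gamma_i$ be the union of the segments from $a_i$ to points of $S_i$, subject to: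
\begin{itemize}
\item[(i)] $a_i\notin\operatorname{aff}(\sigma\cup\tau)$ for all simplices $\sigma,\tau$ of $L$;
\item[(ii)] $a_i\notin\Gamma_j$ and $a_i\notin\operatorname{aff}(\{a_j\}\cup\sigma)$ for all $j<i$ and all simplices $\sigma$ of $S_i$.
\end{itemize}
This is possible because the sets to be avoided are finite in number and have dimension at most $2(m-1)+1<2m$ in (i) and at most $m$ in (ii). By (i), $a_i\notin L$, and no line through two distinct points of $L$ contains $a_i$. Hence segments from $a_i$ to distinct points of $S_i$ meet only in $a_i$, so $\Gamma_i$ is a cone $a_i*S_i$; and a segment from $a_i$ to a point of $S_i$ contains no other point of $L$, so $\Gamma_i\cap S_j=\emptyset$ for $j\ne i$. Further $a_i\notin\Gamma_j$ for $j\ne i$. For $j<i$ this is in (ii). For $j>i$, suppose $a_i$ lies on the segment from $a_j$ to a point $z$ of a simplex $\sigma$ of $S_j$. Since $a_i\ne z$, the point $a_j$ lies on the line through $a_i$ and $z$, hence in $\operatorname{aff}(\{a_i\}\cup\sigma)$, contrary to (ii) for $a_j$. In particular the $a_i$ are distinct, and we can choose pairwise disjoint $2m$-balls $U_i$ with $a_i\in\operatorname{int}U_i$ and $U_i\cap\Gamma_j=\emptyset$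 for $j\ne i$.

\emph{Step 2: shrinking.} The cone $\Gamma_i$ is disjoint from the closed set $A_i=\bigcup_{j<i}U_j\cup\bigcup_{j>i}S_j$. Let $N_i$ be a regular neighborhood of $\Gamma_i$ in $\partial B$ disjoint from $A_i$, and $N_i'\subset\operatorname{int}N_i$ a smaller one. Both are balls, since cones are collapsible. Let $U_i'\subset U_i\cap\operatorname{int}N_i$ be a $2m$-ball around $a_i$. By (P4) applied to $N_i$ there is a homeomorphism $g_i$ of $\partial B$, the identity outside $N_i$, with $g_i(N_i')=U_i'$. Then $g_i(S_i)\subset\operatorname{int}U_i$, and $g_i$ fixes $A_i$ pointwise. Let $g=g_f\cdots g_1$. The maps $g_1,\dots,g_{i-1}$ fix $S_i$, the map $g_i$ moves it into $\operatorname{int}U_i$, and $g_{i+1},\dots,g_f$ fix $U_i$. So the balls $E_i^0=g^{-1}(U_i)$ are pairwise disjoint and $S_i\subset\operatorname{int}E_i^0$.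

\emph{Step 3: from spheres to tubes.} Let $T_i'\subset\operatorname{int}E_i^0$ be a regular neighborhood of $S_i$. Since $T_i\searrow S_i$ by Lemma~\ref{lem:cone}, both $\bigcup_iT_i$ and $\bigcup_iT_i'$ are regular neighborhoods of $L$ in $\partial B$. By (P2) a homeomorphism $g'$ of $\partial B$ fixing $L$ carries $\bigcup_iT_i'$ onto $\bigcup_iT_i$. As $T_i'$ and $T_i$ are the components containing the connected set $S_i$, we have $g'(T_i')=T_i$. Put $E_i=g'(E_i^0)$.
\end{proof}

This is where the parity of $n$ enters. For $n=2r+1$ the spheres $S^{m-1}$ lie in $S^{2m-1}$, the affine hulls in (i) can fill the whole space, and no apex can be chosen.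

\begin{lemma}\label{lem:sum}
The manifold $V$ is a boundary connected sum of submanifolds $V_1,\dots,V_f\subset V$ of dimension $2m+1$, where $V_i$ collapses to an $m$-sphere $\Sigma_i\subset\operatorname{int}V_i$.
\end{lemma}

\begin{proof}
Let $B_0$ be a $(2m+1)$-ball and $F_1,\dots,F_f\subset\partial B_0$ disjoint $2m$-balls. Glue $B_i=F_i\times I$ to $B_0$ along $F_i\times\{-1\}=F_i$. By (P1) the result $B'$ is a ball, with disjoint $2m$-balls $F_i\times1$ in its boundary. Start from any homeomorphism $\partial B\to\partial B'$ and correct it $f$ times. At the $i$th step apply (P4) to $\partial B'$ minus the interiors of $F_1\times1,\dots,F_{i-1}\times1$, a connected compact manifold that contains $F_i\times1$ and the current image of $E_i$ in its interior. We obtain a homeomorphism carrying each $E_i$ onto $F_i\times1$, and by (P1) it extends to $B\to B'$. So we may assume $B=B'$ and $T_i\subset\operatorname{int}(F_i\times1)$. Then $V=B_0\cup\bigcup_iV_i$ with $V_i=B_i\cup h_i$, the $V_i$ are disjoint, and $V_i\cap B_0=F_i$ is a $2m$-ball in $\partial V_i$ and in $\partial B_0$.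

By Lemma~\ref{lem:cone} the handle $h_i$ collapses to its core $c_i$ together with $T_i$, so $V_i\searrow B_i\cup c_i$. Write $B_i$ as a cone $b*\partial B_i$ with $b\in\operatorname{int}B_i$ and $S_i$ a subcomplex of $\partial B_i$. It collapses to the subcone $b*S_i$, and $c_i\cap B_i=S_i$, so $V_i\searrow\Sigma_i:=c_i\cup(b*S_i)$. This is a union of two $m$-balls along their common boundary, hence an $m$-sphere. It lies in $\operatorname{int}V_i$: the set $\Sigma_i\setminus S_i$ lies in $\operatorname{int}h_i\cup\operatorname{int}B_i$, and $S_i\subset\operatorname{int}T_i\subset\operatorname{int}V_i$.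
\end{proof}

\subsection*{Untwisting}
Lemma~\ref{lem:embed} and Zeeman's theorem will identify $V_i\times I^k$, and we must then cancel the factors $I$. Cancellation fails in general: a punctured torus and a pair of pants are both a disk with two bands, so both have the orientable handlebody of genus $2$ as product with $I$. The device that works here is to view $Y$ as the regular neighborhood $Y\times1$ of a sphere inside the known manifold $\partial(Y\times I)$, and to move that sphere to a standard position.

\begin{lemma}\label{lem:destab}
Let $m\ge2$ and $q\ge2m+1$, and let $Y$ be a compact $q$-manifold that collapses to an $m$-sphere $\Sigma\subset\operatorname{int}Y$. If $Y\times I\cong S^m\times D^{q-m+1}$, then $Y\cong S^m\times D^{q-m}$.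
\end{lemma}

\begin{proof}
Let $g\colon Y\times I\to S^m\times D^{q-m+1}$ be a homeomorphism and $Q=S^m\times S^{q-m}=g(\partial(Y\times I))$. Then $g(Y\times1)$ is a compact $q$-manifold in $Q$ that contains $\Sigma'=g(\Sigma\times1)$ in its interior and collapses to it, so it is a regular neighborhood of $\Sigma'$ in $Q$.

Let $\alpha=(\alpha_1,\alpha_2)\colon S^m\to Q$ be an embedding with image $\Sigma'$. Since $Y\times I\searrow Y\times1\searrow\Sigma\times1$, the inclusion of $\Sigma'$ in $S^m\times D^{q-m+1}$ is a homotopy equivalence, and so is the projection of $S^m\times D^{q-m+1}$ onto $S^m$. Hence $\alpha_1$ has degree $\pm1$; after composing $\alpha$ with a reflection if necessary it has degree $1$ and is homotopic to the identity. The map $\alpha_2\colon S^m\to S^{q-m}$ is null-homotopic because $m<q-m$. So $\alpha$ is homotopic to the embedding $z\mapsto(z,z_0)$ for a point $z_0$. The hypotheses of (H) hold: $q-m\ge m+1\ge3$; $2m-q+1\le0$ and $S^m$ is connected; $2m-q+2\le1$ and $Q$ is simply connected since $m\ge2$. Thus a homeomorphism of $Q$ carries $\Sigma'$ onto $S^m\times z_0$, and it carries $g(Y\times1)$ onto a regular neighborhood of $S^m\times z_0$.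 Another regular neighborhood is $S^m\times E$ with $E$ a $(q-m)$-ball around $z_0$. By (P2), $Y\cong S^m\times E$.
\end{proof}

For $m=1$ and $q=3$ the codimension is $2$ and $Q$ is not simply connected, so (H) is not available; this is why that case was treated separately.

\begin{lemma}\label{lem:one}
$V_i\cong S^m\times D^{m+1}$ for each $i$.
\end{lemma}

\begin{proof}
For $0\le j\le k$ let $Y_j=V_i\times I^j$, of dimension $q_j=2m+1+j$. Then $Y_j\searrow V_i\times0\searrow\Sigma_i\times0\subset\operatorname{int}Y_j$. Let $q=q_k=2s$. By Lemma~\ref{lem:embed}, $Y_k$ embeds in $\mathbb R^{q}$, hence in a large cube, hence in $S^{q}$, and its image is a regular neighborhood of an $m$-sphere of codimension $m+1+k\ge3$. By (Z) we may take this sphere to be $\partial D^{m+1}\times0\subset\partial(D^{m+1}\times D^{q-m})$, which has the regular neighborhood $\partial D^{m+1}\times D^{q-m}$. By (P2), $Y_k\cong S^m\times D^{q_k-m}$. Since $Y_{j+1}=Y_j\times I$ and $q_j\ge2m+1$, Lemma~\ref{lem:destab} gives $Y_j\cong S^m\times D^{q_j-m}$ for $j=k-1,\dots,0$ in turn. The case $j=0$ is the claim.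
\end{proof}

\begin{proof}[End of the proof of Theorem~\ref{thm:main}]
For $m\ge2$, Lemmas~\ref{lem:sum} and~\ref{lem:one} show that $V$ is a boundary connected sum of $f$ copies of $S^m\times D^{m+1}$. As recalled in Section~\ref{sec:tools}, this sum does not depend on choices, and its boundary is the connected sum of $f$ copies of $S^m\times S^m$. Together with the case $m=1$ this gives $\operatorname{Hom}(\overline C_{2r},K_s)=\partial V\cong\#_{f(r,s)}(S^m\times S^m)$ for all $s>r\ge2$.
\end{proof}

\section{Odd cycles and paths}\label{sec:supp}

\begin{proof}[Proof of Theorem~\ref{thm:odd}]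
Take $n=2r+1$, so $d=2m$. The first two assertions are Lemma~\ref{lem:manifold}, Proposition~\ref{prop:handles} and Lemma~\ref{lem:embed}. For the third, read the handle decomposition from the outside. Adding an exterior collar $M\times I$ does not change $V$ up to homeomorphism. Each handle $D^m\times D^m$ meets the collar in $D^m\times\partial D^m$, so it is a handle of index $m$ on the collar, and then $B$ is attached along its whole boundary as a handle of index $2m$. Up to homotopy, $V$ is obtained from $M$ by attaching cells of dimension at least $m$. Hence $(V,M)$ is $(m-1)$-connected, and by the exact homotopy sequence the inclusion $M\to V$ induces bijections on $\pi_j$ for $0\le j\le m-2$. Since $V\simeq X\simeq\bigvee_fS^m$ is $(m-1)$-connected, these sets are trivial. Finally $M\ne\emptyset$: the classes $\{0\},\{1,2\},\dots,\{2r-1,2r\}$ color $\overline C_{2r+1}$ with $r+1\le s$ colors.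
\end{proof}

\begin{remark}\label{rem:C5}
For $r=2$, $s=3$ the manifold of Theorem~\ref{thm:odd} is a disk with one $1$-handle, and it is orientable by the embedding property, so it is an annulus. Thus $\operatorname{Hom}(\overline C_5,K_3)$ consists of two circles, and in this case the complex is $(m-2)$-connected but not $(m-1)$-connected.
\end{remark}

\begin{proof}[Proof of Theorem~\ref{thm:path}]
Take $n=2r$, so $W=\operatorname{Hom}(\overline P_{2r-1},K_s)$. Although $W$ is a level set of $y$, it has codimension $0$ in $\mathcal V$, as the shaded triangle in Figure~\ref{fig:disk} shows. We first prove that it is a submanifold. Let $p\in W$, and use the chart of $\mathcal V$ by free coordinates from the proof of Lemma~\ref{lem:manifold}. Near $p$, $W$ is defined by the conditions $x_c(0)=0$, one for each color $c$, and $0\notin\operatorname{supp}p_c$. We go through the possible rows.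
\begin{itemize}
\item If $\operatorname{supp}p_c=\{1\}$, then $u=x_c(2)-x_c(0)$ and the condition reads $u\ge0$. If $\operatorname{supp}p_c=\{n-1\}$, then $u=x_c(0)-x_c(n-2)$ and it reads $u\le0$.
\item If $p_c=0$, the condition excludes the relatively open set $\{z(0)>0\}$, which $\kappa$ maps onto the open lower half-plane. So it says that the second component of $\kappa(x_c)$ is $\ge0$.
\item In all other cases $x_c(0)$ vanishes on the whole chart, and there is no condition.
\end{itemize}
Each condition is a sign condition on one passive coordinate, which is free and vanishes at $p$, and different colors use different coordinates. So near $p$ the pair $(\mathcal V,W)$ is homeomorphic to $(\mathbb R^{d-b}\times\mathbb R^b,\mathbb R^{d-b}\times[0,\infty)^b)$ near a point of $\mathbb R^{d-b}\times0$, for some $b\ge0$. For $b\ge1$ the map $t\mapsto(t_1-t_b,\dots,t_{b-1}-t_b,\min_it_i)$ is a homeomorphism of $\mathbb R^b$, because $t_b$ is the last component minus $\min(t_1-t_b,\dots,t_{b-1}-t_b,0)$, and it carries $[0,\infty)^b$ onto a half-space. Hence $W$ and $\overline{\mathcal V\setminus W}$ are $d$-manifolds with common compact boundary $\partial W$.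

Let $W^+$ be the union of $W$ with a collar of $\partial W$ in $\overline{\mathcal V\setminus W}$. Stretching a collar of $\partial W$ in $W$ over both collars gives $W\cong W^+$. By Lemma~\ref{lem:cone}, $W^+\searrow W$, and $W\subset\operatorname{int}W^+$, so $W^+$ is a regular neighborhood of $W$ in $\mathcal V$. So is $V$, by Lemma~\ref{lem:VW} and because $W\subset\{y<1\}$. By (P2), $W\cong W^+\cong V$.
\end{proof}

\begin{thebibliography}{9}

\bibitem{CL}
Peter Csorba and Frank H. Lutz, \emph{Graph coloring manifolds}, arXiv:math/0510177 (2005).

\bibitem{Hudson}
Hudson, \emph{Piecewise linear embeddings}, Ann. of Math. \textbf{85} (1967).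

\bibitem{RS}
Rourke and Sanderson, \emph{Introduction to Piecewise-Linear Topology}.

\end{thebibliography}
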